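\title{The Half Erd\H{o}s--Moser theorem does not imply $\Sigma^0_2$-bounding}

\begin{abstract}
The Half Erd\H{o}s--Moser theorem $\mathsf{HEM}$ states that every coloring of pairs of natural numbers in two colors has an infinite set that is transitive for at least one of the colors. We show that $\mathsf{WKL}_0+\mathsf{HEM}$ does not prove the bounding scheme $\mathsf{B}\Sigma^0_2$. The model is a semiregular cut $I$ of a nonstandard model of true arithmetic with its coded sets. It contains a coloring $d$ of an infinite set by $e\in I$ colors, all of whose classes are bounded, such that every coloring $f$ of pairs by a standard number of colors is, on some infinite set, a function of how $d(x)$ compares with $d(y)$. The cut is built from a finite Ramsey theorem for trees labeled by bits. The same model decides, for every finite set of forbidden finite patterns, whether the statement that every coloring of pairs has an infinite set avoiding these patterns implies $\mathsf{B}\Sigma^0_2$.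
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
A number $k$ is identified with $\{0,\dots,k-1\}$. For a set $X$ of numbers, $[X]^2$ is the set of unordered pairs of elements of $X$, and for a coloring $f$ of pairs we write $f(x,y)$ for $f(\{x,y\})$ when $x<y$. A set $X$ is \emph{$f$-transitive for color $i$} if for all $x<y<z$ in $X$ with $f(x,y)=f(y,z)=i$ we have $f(x,z)=i$. The Erd\H{o}s--Moser theorem states that every $f:[\mathbb N]^2\to2$ has an infinite set that is $f$-transitive for both colors. The \emph{Half Erd\H{o}s--Moser theorem} asks for less: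
\begin{quote}
$\mathsf{HEM}$: for every $f:[\mathbb N]^2\to2$ there is an infinite set that is $f$-transitive for some color.
\end{quote}

We measure these statements in second-order arithmetic. A formula is $\Sigma^0_0$, or \emph{bounded}, if all its quantifiers are bounded number quantifiers; number and set parameters are allowed. Formulas $\exists y\,\theta$, $\forall y\,\theta$ and $\exists u\,\forall z\,\theta$ with $\theta$ bounded are $\Sigma^0_1$, $\Pi^0_1$ and $\Sigma^0_2$ respectively. The system $\mathsf{RCA}_0$ consists of the basic axioms for $0,1,+,\cdot,<$, induction for $\Sigma^0_1$ formulas, and $\Delta^0_1$-comprehension: a set exists if it is defined both by a $\Sigma^0_1$ and by a $\Pi^0_1$ formula. The system $\mathsf{WKL}_0$ adds that every infinite tree of finite binary strings has an infinite path. A model is a pair $(I,\mathcal S)$ of a first-order part $I$ and a family $\mathcal S$ of subsets of $I$. In formal statements $\mathbb N$ denotes the first-order part, while $\omega$ is the set of standard natural numbers. \emph{Infinite} means unbounded in the first-order part. Functions are identified with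 their graphs through a polynomial pairing function with $x,y\le\langle x,y\rangle$. For a class $\Gamma$ of formulas, the \emph{bounding scheme} $\mathsf B\Gamma$ consists of the statements
\[
\forall x<n\,\exists y\,\varphi(x,y)\ \to\ \exists b\,\forall x<n\,\exists y<b\,\varphi(x,y)\qquad(\varphi\in\Gamma,\ \text{parameters allowed}).
\]
We use three textbook facts about $\mathsf{RCA}_0$: it proves $\mathsf B\Sigma^0_1$, it proves the finite pigeonhole principle, and it proves that total functions are closed under primitive recursion and minimization.

The question, which we take from Le Hou\'erou and Patey \cite{LP}, is whether $\mathsf{RCA}_0+\mathsf{HEM}$ proves $\mathsf B\Sigma^0_2$.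

\subsection*{What one would try first}
Say that $d:D\to a$ \emph{has bounded classes} if $\{x\in D:d(x)=i\}$ is bounded for each $i<a$. In a model of $\mathsf{RCA}_0$, the scheme $\mathsf B\Sigma^0_2$ fails exactly when there are an infinite set $D$, a number $a$ and a function $d:D\to a$ with bounded classes (Lemma~\ref{lem:hirst}). So $\mathsf B\Sigma^0_2$ is the infinite pigeonhole principle for a number of colors that ranges over the model. For standard $a$ no such $d$ exists, because a union of standardly many bounded sets is bounded; the question concerns nonstandard models only.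

To derive $\mathsf B\Sigma^0_2$ from a Ramsey-type statement, one turns $d:\mathbb N\to a$ with bounded classes into a coloring of pairs that has no solution. For the Erd\H{o}s--Moser theorem, let $f(x,y)=1$ if $d(x)=d(y)$ and $f(x,y)=0$ otherwise. Let $X$ be infinite. As the classes are bounded, there are $y_0<y_1<\dots<y_a$ in $X$ with $d(y_t)\ne d(y_{t+1})$ for all $t<a$. If $X$ were transitive for color $0$, induction on $t-s$ would give $f(y_s,y_t)=0$ for all $s<t$, and $d$ would take $a+1$ distinct values below $a$. So no infinite set is transitive for color $0$.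

This coloring says nothing about $\mathsf{HEM}$: equality is transitive, so $\mathbb N$ itself is transitive for color $1$. The coloring by ``$d(x)<d(y)$'' does no better, since $<$ and $\ge$ are both transitive. In fact no coloring that only compares values of $d$ can work. For elements $a,b$ of a linear order let $\mathrm{cmp}(a,b)\in\{<,=,>\}$ be the symbol that describes how $a$ compares with $b$.

\begin{lemma}\label{lem:cmp}
Let $d$ map a set $X$ of numbers into a linear order, let $c_<,c_=,c_>$ be colors, and let $f(x,y)=c_{\mathrm{cmp}(d(x),d(y))}$ for all $x<y$ in $X$. Then $X$ is $f$-transitive for all colors but at most one.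
\end{lemma}

\begin{proof}
For a color $j$ let $P_j=\{t\in\{<,=,>\}:c_t=j\}$. For $x<y$ in $X$ we have $f(x,y)=j$ if and only if $\mathrm{cmp}(d(x),d(y))\in P_j$. So $X$ is $f$-transitive for color $j$ as soon as the relation ``$\mathrm{cmp}(a,b)\in P_j$'' is transitive. The eight subsets of $\{<,=,>\}$ give the empty relation, $<$, $=$, $>$, $\le$, $\ge$, the full relation, and $\ne$. The first seven are transitive. The last arises only for $P_j=\{<,>\}$, and this holds for at most one $j$ because the sets $P_j$ are disjoint.
\end{proof}

This suggests a negative answer, but it is far from a proof. A coloring may use much more than comparisons, for instance the first binary digit at which $d(x)$ and $d(y)$ differ, or the sizes of $x$ and $y$, or it may have nothing to do with $d$. We build a model in which all this extra information can be removed by passing to an infinite subset.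

\subsection*{Results}

\begin{theorem}\label{thm:main}
$\mathsf{WKL}_0+\mathsf{HEM}\nvdash\mathsf B\Sigma^0_2$. In particular, $\mathsf{RCA}_0+\mathsf{HEM}\nvdash\mathsf B\Sigma^0_2$.
\end{theorem}

\begin{theorem}\label{thm:model}
There are a countable model $(I,\mathcal S)$ of $\mathsf{WKL}_0+\neg\mathsf B\Sigma^0_2$, an element $e\in I$, an infinite set $D\in\mathcal S$ and a function $d:D\to e$ in $\mathcal S$ such that
\begin{enumerate}
\item[(i)] for every $i<e$ the set $\{x\in D:d(x)=i\}$ is bounded in $I$;
\item[(ii)] for every standard $k\ge1$ and every $f:[I]^2\to k$ in $\mathcal S$ there are an infinite set $X\subseteq D$ in $\mathcal S$ and $c_<,c_=,c_><k$ with $f(x,y)=c_{\mathrm{cmp}(d(x),d(y))}$ for all $x<y$ in $X$.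
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:model}]
Let $f:[I]^2\to2$ be in $\mathcal S$ and let $X$ be given by (ii). By Lemma~\ref{lem:cmp}, $X$ is $f$-transitive for at least one of the two colors. So $(I,\mathcal S)$ is a model of $\mathsf{WKL}_0+\mathsf{HEM}+\neg\mathsf B\Sigma^0_2$.
\end{proof}

Clause (ii) needs $k$ to be small: it fails for $k=e$ and any $f$ with $f(x,y)=d(x)$ for $x\in D$, since $d$ would take at most three values on the infinite set $X$, against (i).

The colorings in (ii) exist in every model where $\mathsf B\Sigma^0_2$ fails, so the model of Theorem~\ref{thm:model} satisfies as many statements of the form ``some infinite set avoids these patterns'' as such a model can. To state this, fix a standard $k\ge2$. A \emph{pattern} is a coloring $F:[l]^2\to k$ with $l\in\omega$. Given $f:[\mathbb N]^2\to k$, a set $X$ \emph{contains} $F$ if there are $x_0<\dots<x_{l-1}$ in $X$ with $f(x_p,x_q)=F(p,q)$ for all $p<q<l$. For a finite set $\mathcal F$ of patterns, $\mathsf P(k,\mathcal F)$ is the statement that every $f:[\mathbb N]^2\to k$ has an infinite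 set containing no member of $\mathcal F$. For $c=(c_<,c_=,c_>)\in k^3$ and a word $w=w_0\cdots w_{l-1}\in\omega^l$, define the pattern
\[
F_{c,w}(p,q)=c_{\mathrm{cmp}(w_p,w_q)}\qquad(p<q<l).
\]

\begin{theorem}\label{thm:dichotomy}
Let $k\ge2$ be standard and let $\mathcal F$ be a finite set of patterns with $k$ colors.
\begin{enumerate}
\item[(1)] If $\mathcal F$ contains some $F_{c,w}$, then $\mathsf{RCA}_0\vdash\mathsf P(k,\mathcal F)\to\mathsf B\Sigma^0_2$.
\item[(2)] If $\mathcal F$ contains no $F_{c,w}$, then $\mathsf{WKL}_0+\mathsf P(k,\mathcal F)\nvdash\mathsf B\Sigma^0_2$. Moreover, one model of $\mathsf{WKL}_0+\neg\mathsf B\Sigma^0_2$ satisfies all such statements $\mathsf P(k,\mathcal F)$ simultaneously.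
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:sharp}
Let $k\ge2$ be standard. Over $\mathsf{RCA}_0$:
\begin{enumerate}
\item[(i)] ``Every $f:[\mathbb N]^2\to k$ has an infinite set transitive for all colors but at most one'' does not imply $\mathsf B\Sigma^0_2$, while ``every $f:[\mathbb N]^2\to k$ has an infinite set transitive for all colors'' does, already for $k=2$.
\item[(ii)] For $k>l\ge1$, ``every $f:[\mathbb N]^2\to k$ has an infinite set on which $f$ takes at most $l$ colors'' implies $\mathsf B\Sigma^0_2$ if and only if $l\le2$.
\end{enumerate}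
\end{corollary}

The positive part of (i) for $k=2$, that the Erd\H{o}s--Moser theorem implies $\mathsf B\Sigma^0_2$, is known.

Section~\ref{sec:patterns} derives Theorem~\ref{thm:dichotomy} and Corollary~\ref{cor:sharp} from Theorem~\ref{thm:model}. The rest of the paper proves Theorem~\ref{thm:model}. Section~\ref{sec:cuts} recalls how cuts in nonstandard models give models of $\mathsf{WKL}_0$. Section~\ref{sec:trees} introduces bit-trees, states the finite Ramsey theorem on which everything rests (Proposition~\ref{prop:ramsey}) and works out its smallest case. Sections~\ref{sec:tostrings} and~\ref{sec:strings} prove it, and Section~\ref{sec:cut} builds the cut.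

\section{Bounded classes and the patterns they force}\label{sec:patterns}

Part (b) of the next lemma is one direction of Hirst's theorem.

\begin{lemma}\label{lem:hirst}
The following hold in every model of $\mathsf{RCA}_0$.
\begin{enumerate}
\item[(a)] If $D$ is infinite and $d:D\to a$ has bounded classes, then $\mathsf B\Sigma^0_2$ fails.
\item[(b)] If $\mathsf B\Sigma^0_2$ fails, there are $a\ge1$ and $d:\mathbb N\to a$ with bounded classes.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\varphi(i,y)$ be $\forall z\,(z\ge y\to\langle z,i\rangle\notin d)$. It is $\Pi^0_1$, hence $\Sigma^0_2$, and $\forall i<a\,\exists y\,\varphi(i,y)$ holds because the classes are bounded. Suppose $b$ bounds witnesses for all $i<a$. Take $z\in D$ with $z\ge b$ and put $i=d(z)$. Some $y<b$ satisfies $\varphi(i,y)$, and $z\ge y$ gives $d(z)\ne i$, a contradiction.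

(b) Let bounding fail for $a$ and the formula $\exists u\,\forall z\,\theta'(x,y,u,z)$. Replace the witness $y$ by the pair $\langle y,u\rangle$; a bound for pairs would bound their first coordinates. We obtain a bounded $\theta$ such that $\forall x<a\,\exists y\,\forall z\,\theta(x,y,z)$, while no $b$ satisfies $\forall x<a\,\exists y<b\,\forall z\,\theta(x,y,z)$. Then $a\ge1$. The idea is to guess at each stage $s$ the least witness for each $x$, and to color $s$ by the $x$ whose guess is largest. Let $y_s(x)$ be the least $y\le s$ with $\forall z\le s\,\theta(x,y,z)$, or $s+1$ if there is none. For $s\le s'$ we have $y_s(x)\le y_{s'}(x)$: if $y_{s'}(x)\le s$, this value also satisfies the condition at stage $s$, and otherwise $y_{s'}(x)\ge s+1\ge y_s(x)$. Let $d(s)$ be the least $x<a$ for which $y_s(x)$ is maximal. The definition is bounded, so $d$ exists.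

Suppose that $d(s)=x$ for unboundedly many $s$, and let $y^*$ satisfy $\forall z\,\theta(x,y^*,z)$. Then $y_s(x)\le y^*$ for all $s$: for $s\ge y^*$ because $y^*$ satisfies the condition at stage $s$, and for $s<y^*$ because $y_s(x)\le s+1$. When $d(s)=x$, this gives $y_s(x')\le y^*$ for all $x'<a$. By monotonicity in $s$, the bound $y_s(x')\le y^*$ holds for all $s$ and all $x'<a$. Fix $x'<a$. For $s\ge y^*$ the value $y_s(x')$ is at most $s$, so $\exists y\le y^*\,\forall z\le s\,\theta(x',y,z)$. If every $y\le y^*$ had some $z$ with $\neg\theta(x',y,z)$, then $\mathsf B\Sigma^0_1$ would bound such $z$ by some $s\ge y^*$, contradicting the last sentence. So $\exists y\le y^*\,\forall z\,\theta(x',y,z)$ for every $x'<a$, and $b=y^*+1$ is a bound, a contradiction.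
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
(1) Let $F_{c,w}\in\mathcal F$ with $w$ of length $l$. If $l=0$, every set contains the empty pattern, so $\mathsf{RCA}_0$ refutes $\mathsf P(k,\mathcal F)$ and there is nothing to prove. Let $l\ge1$. Replacing each letter by its rank among the letters of $w$ does not change $F_{c,w}$, so we may assume that the set of letters is $\{0,\dots,r-1\}$. Work in a model of $\mathsf{RCA}_0$ in which $\mathsf B\Sigma^0_2$ fails, take $d:\mathbb N\to a$ from Lemma~\ref{lem:hirst}(b), and put $f(x,y)=c_{\mathrm{cmp}(d(x),d(y))}$ for $x<y$. Let $X$ be infinite. We show that $X$ contains $F_{c,w}$, so that $\mathsf P(k,\mathcal F)$ fails.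

We need $r$ values of $d$ that recur in $X$ in the order prescribed by $w$. No value recurs forever, but there are only $a$ values, so among many blocks of $r$ points with distinct values some $l$ blocks show the same set of values. In detail, let $y_0=\min X$ and let $y_{t+1}$ be the least $y\in X$ above $y_t$ such that $d(y)$ differs from the $d$-values of the last $r-1$ chosen points (of all chosen points if there are fewer). Such a $y$ exists because the union of at most $r-1$ bounded classes is bounded; here we use that $r$ is standard. The sequence $(y_t)$ exists by minimization and primitive recursion, and any $r$ consecutive terms have pairwise distinct $d$-values. Cut the first $r\cdot l\cdot a^r$ terms into $l\cdot a^r$ consecutive blocks of length $r$. A block determines an $r$-element subset of $a$, for which there are at most $a^r$ possibilities. By the finite pigeonhole principle some $l$ blocks $C_0<\dots<C_{l-1}$ have the same set of values $\{i_0<\dots<i_{r-1}\}$. Let $x_q$ be the point of $C_q$ with $d(x_q)=i_{w_q}$. Then $x_0<\dots<x_{l-1}$ and $\mathrm{cmp}(d(x_p),d(x_q))=\mathrm{cmp}(w_p,w_q)$, so $f(x_p,x_q)=F_{c,w}(p,q)$.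

(2) Take the model of Theorem~\ref{thm:model}, which does not depend on $k$ or $\mathcal F$. Given $f:[I]^2\to k$ in $\mathcal S$, let $X$ and $c$ be as in clause (ii). If $x_0<\dots<x_{l-1}$ are in $X$ with $l$ standard, let $w_p\in\omega$ be the rank of $d(x_p)$ among $d(x_0),\dots,d(x_{l-1})$. Then $f(x_p,x_q)=F_{c,w}(p,q)$. So every pattern contained in $X$ has the form $F_{c,w}$ and is not in $\mathcal F$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
The word $w=010$ realizes all three comparisons: $F_{c,010}(0,1)=c_<$, $F_{c,010}(1,2)=c_>$ and $F_{c,010}(0,2)=c_=$.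

(i) By Theorem~\ref{thm:model}(ii) and Lemma~\ref{lem:cmp}, the first statement holds in a model of $\neg\mathsf B\Sigma^0_2$. The second statement is $\mathsf P(k,\mathcal F)$ for the set $\mathcal F$ of patterns $F$ on three points with $F(0,1)=F(1,2)\ne F(0,2)$. This set contains $F_{c,010}$ for $c=(0,1,0)$, so Theorem~\ref{thm:dichotomy}(1) applies.

(ii) In the model of Theorem~\ref{thm:model} every $f:[I]^2\to k$ takes at most three values on some infinite set, so for $l\ge3$ the statement does not imply $\mathsf B\Sigma^0_2$. Let $l\le2$ and let $\mathcal F$ be the set of patterns on at most $2(l+1)$ points that use at least $l+1$ colors. A set on which $f$ takes at least $l+1$ colors contains $l+1$ pairs of distinct colors, which have at most $2(l+1)$ points; so the statement is equivalent to $\mathsf P(k,\mathcal F)$. Since $l+1\le\min(3,k)$, there is $c\in k^3$ with $l+1$ distinct entries. The pattern $F_{c,010}$ has $3\le2(l+1)$ points and uses $l+1$ colors, so it lies in $\mathcal F$ and Theorem~\ref{thm:dichotomy}(1) applies.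
\end{proof}

\begin{remark}
$\mathsf{HEM}$ is itself an instance of Theorem~\ref{thm:dichotomy}(2). Let $\mathcal F$ be the set of patterns on at most six points that contain a triple violating transitivity for color $0$ and a triple violating transitivity for color $1$. A set is transitive for neither color exactly when it contains a member of $\mathcal F$ (take the union of two violating triples), so $\mathsf{HEM}$ is equivalent to $\mathsf P(2,\mathcal F)$ over $\mathsf{RCA}_0$. By Lemma~\ref{lem:cmp}, no $F_{c,w}$ lies in $\mathcal F$.
\end{remark}

\section{Semiregular cuts}\label{sec:cuts}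

Let $\mathcal M$ be a countable nonstandard model of true arithmetic, the first-order theory of $(\omega,0,1,+,\cdot,<)$; one exists by compactness and the L\"owenheim--Skolem theorem. Finite sets, functions and other finite objects are coded by numbers in a fixed definable way, and an object is \emph{coded} if it is finite in the sense of $\mathcal M$. Every bounded subset of $\mathcal M$ that is definable with parameters is coded, and induction holds in $\mathcal M$ for all definable sets.

A \emph{cut} is a nonempty proper initial segment $I$ of $\mathcal M$ closed under successor. A cut is not definable in $\mathcal M$, since it violates induction. This gives \emph{overspill}: a definable set that includes $I$ has an element above $I$. Let $\mathrm{Cod}(I)=\{A\cap I:A\text{ coded}\}$. The cut $I$ is \emph{semiregular} if for every $b\in I$ and every coded $h:[0,b]\to\mathcal M$ the set $h[[0,b]]\cap I$ is bounded in $I$; in other words, no coded sequence whose length is in $I$ has values cofinal in $I$. The following lemma is essentially due to Kirby and Paris.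

\begin{lemma}\label{lem:semiregular}
If $I$ is a semiregular cut, then $(I,\mathrm{Cod}(I))\models\mathsf{WKL}_0$.
\end{lemma}

\begin{proof}
Fix $\gamma\in\mathcal M$ above $I$. Semiregularity is used through one principle.
\begin{quote}
$(*)$ Let $b\in I$ and let $h:[0,b]\to\mathcal M$ be coded. If $h(0)\in I$, and $h(j)\in I$ implies $h(j+1)\in I$ for all $j<b$, then $h(b)\in I$.
\end{quote}
Indeed, by semiregularity there is $u\in I$ such that for $j\le b$ we have $h(j)\in I$ if and only if $h(j)<u$. The condition $h(j)<u$ is definable, so induction in $\mathcal M$ gives $h(b)<u$.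

\emph{Closure and absoluteness.} For $a,b\in I$ apply $(*)$ in turn to $h(j)=a+j$, $h(j)=aj$ and $h(j)=2^j$. This shows that $I$ is closed under $+$, then under $\cdot$ and $x\mapsto2^x$. Let $\theta$ be a bounded formula with number parameters in $I$ and set parameters $A_1\cap I,\dots,A_p\cap I$, where the $A_j$ are coded. Terms take values in $I$ and bounded quantifiers range over elements of $I$, so $\theta$ holds in $(I,\mathrm{Cod}(I))$ if and only if it holds in $\mathcal M$ with $A_j$ in place of $A_j\cap I$. The basic axioms are universal closures of bounded formulas, so they hold in $I$.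

\emph{$\Sigma^0_1$-induction.} Let $\varphi(x)$ be $\exists y\,\theta(x,y)$ with $\theta$ bounded, suppose that $\varphi(0)$ and $\forall x\,(\varphi(x)\to\varphi(x+1))$ hold in $I$, and let $b\in I$. For $x\le b$ let $h(x)$ be the least $y<\gamma$ with $\theta(x,y)$ in $\mathcal M$, or $\gamma$ if there is none. By absoluteness, $\varphi(x)$ holds in $I$ if and only if $h(x)\in I$. By $(*)$, $h(b)\in I$, so $\varphi(b)$ holds.

\emph{$\Delta^0_1$-comprehension.} Suppose that $\forall x\,(\exists y\,\theta_0(x,y)\leftrightarrow\neg\exists y\,\theta_1(x,y))$ holds in $I$ with $\theta_0,\theta_1$ bounded. Let $A$ be the coded set of those $x\le\gamma$ for which there is $y\le\gamma$ with $\theta_0(x,y)\vee\theta_1(x,y)$ and the least such $y$ satisfies $\theta_0(x,y)$. For $x\in I$ some such $y$ lies in $I$, hence so does the least one, and it satisfies $\theta_0(x,y)$ exactly when $\exists y\,\theta_0(x,y)$ holds in $I$. So $A\cap I$ is the required set.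

\emph{Paths through trees.} Code a binary string $\sigma$ by the number with binary expansion $1\sigma$; lengths, bits and initial segments are defined by bounded formulas, and a string of length $n$ has code below $2^{n+1}$. Let $S$ be coded and let $S\cap I$ be an infinite tree. For $l\in I$ the strings of length less than $l$ have codes below $2^l\in I$, so $S\cap I$ has a string of length at least $l$, hence one of length $l$, and all its initial segments are in $S$. The set of $l$ for which $\mathcal M$ has a string of length $l$ with all initial segments in $S$ is definable and includes $I$. By overspill it has an element $l$ above $I$, witnessed by a string $\sigma$. For $n\in I$ the code of $\sigma{\restriction}n$ is below $2^{n+1}\in I$, so $\sigma{\restriction}n\in S\cap I$. Thus $\{i<l:\sigma(i)=1\}\cap I$ is a path through $S\cap I$ in $\mathrm{Cod}(I)$.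
\end{proof}

\section{Bit-trees}\label{sec:trees}

\subsection*{What the cut has to satisfy}
We will fix in $\mathcal M$ a coded set $D^*$ and a coded $d^*:D^*\to e$, and choose coded sets $R_0\supseteq R_1\supseteq\cdots$ in $\omega$ steps. The cut $I$ will be the initial segment determined by the numbers $\min R_n$, it will lie below every $\max R_n$, and $D=D^*\cap I$. As $\mathcal M$ is countable, each step can be devoted to one task.
\begin{itemize}
\item For a coded $h:[0,b]\to\mathcal M$ with $b\le\min R_n$, choose $R_{n+1}$ inside an interval that has no value of $h$. This makes $I$ semiregular.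
\item For $i<e$, choose $R_{n+1}$ inside an interval on which $d^*$ omits the value $i$. This makes the classes of $d$ bounded.
\item For a coded coloring $f$ of pairs, choose $R_{n+1}$ so that $f$ is as simple as possible on $R_{n+1}\cap D^*$.
\end{itemize}
The difficulty is that after each step all later tasks must remain possible. The first task asks that $R_n$ split into more than $\min R_n+1$ pieces lying in disjoint intervals, each of which is again good. This suggests a tree, ordered depth first, in which a node $u$ has more than $u+1$ children. The second task asks that for each $i$ some good piece omit $i$, although $e$ is fixed in advance and lies below the whole tree. So $d^*$ cannot record which child was taken, but it can record one bit per level. We therefore label nodes by bits and let $d^*(x)$, for a leaf $x$, be the string of bits on the path to $x$. A tree of height $N$ uses $2^N$ values however much it branches, and above a node whose string is not a prefix of $i$ the value $i$ does not occur. The third task then needs a Ramsey theorem that keeps both the branching and the two bits.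

In this section and the next two we work in $\omega$.

\subsection*{Embeddings of binary strings}
Let $2^n$, $2^{<n}$ and $2^{\le n}$ be the sets of binary strings of length $n$, less than $n$, and at most $n$. The \emph{leaves} of $2^{\le n}$ are the strings of length $n$. We write $\sigma\subseteq\tau$ if $\sigma$ is a prefix of $\tau$, $\sigma\tau$ for concatenation, $\emptyset$ for the empty string and $\xi\wedge\eta$ for the longest common prefix. Two strings are \emph{incompatible} if neither is a prefix of the other. Strings of the same length are ordered lexicographically: $\xi<\eta$ if $\xi\supseteq\nu0$ and $\eta\supseteq\nu1$ for some $\nu$. The letter $\beta$ denotes a bit.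

An \emph{embedding of height $m$} into $2^{\le n}$ is a map $\iota:2^{\le m}\to2^{\le n}$ such that $|\iota(\sigma)|=n$ if and only if $|\sigma|=m$, and such that for each $\sigma\in2^{<m}$ there is $\rho\supseteq\iota(\sigma)$ with $\iota(\sigma0)\supseteq\rho0$ and $\iota(\sigma1)\supseteq\rho1$. It is \emph{strong} if $\rho=\iota(\sigma)$ works for every $\sigma$. So in an embedding the images of $\sigma0$ and $\sigma1$ may travel together beyond $\iota(\sigma)$ before they split, while in a strong one they split at once. For $\tau\in2^{\le n}$ the map $\sigma\mapsto\tau\sigma$ is a strong embedding of height $n-|\tau|$; through it we identify the \emph{cone} $\{\sigma\in2^{\le n}:\sigma\supseteq\tau\}$ with $2^{\le n-|\tau|}$.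

\begin{lemma}\label{lem:emb}
\begin{enumerate}
\item[(a)] An embedding $\iota$ preserves proper prefixes, incompatibility, and $\mathrm{cmp}$ of leaves. If $\iota$ is strong, then $\iota(\xi)\wedge\iota(\eta)=\iota(\xi\wedge\eta)$ for incompatible $\xi,\eta$.
\item[(b)] A composition of embeddings is an embedding, and it is strong if both are.
\item[(c)] Let $\lambda_0,\lambda_1$ be embeddings of height $m$ into $2^{\le n}$ with $\lambda_0(\emptyset)\supseteq\rho0$ and $\lambda_1(\emptyset)\supseteq\rho1$ for some $\rho$. Then $\iota(\emptyset)=\emptyset$, $\iota(\beta\sigma)=\lambda_\beta(\sigma)$ defines an embedding of height $m+1$. It is strong if $\lambda_0,\lambda_1$ are strong and $\rho=\emptyset$.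
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\iota(\sigma\beta)\supseteq\rho\beta\supsetneq\iota(\sigma)$, and proper prefixes are preserved by iteration. If $\xi\supseteq\nu0$ and $\eta\supseteq\nu1$, take $\rho$ for $\nu$; then $\iota(\xi)\supseteq\iota(\nu0)\supseteq\rho0$ and $\iota(\eta)\supseteq\iota(\nu1)\supseteq\rho1$. This gives incompatibility, the lexicographic order, and $\iota(\xi)\wedge\iota(\eta)=\rho$, which is $\iota(\nu)$ in the strong case.

(b) Consider $\iota\circ\iota'$. The length condition composes. For a non-leaf $\sigma$ take $\rho'\supseteq\iota'(\sigma)$ with $\iota'(\sigma\beta)\supseteq\rho'\beta$ for both $\beta$. Then $\rho'$ is a non-leaf in the domain of $\iota$, so there is $\rho\supseteq\iota(\rho')$ with $\iota(\rho'\beta)\supseteq\rho\beta$. By (a), $\iota\iota'(\sigma\beta)\supseteq\iota(\rho'\beta)\supseteq\rho\beta$ and $\rho\supseteq\iota(\rho')\supseteq\iota\iota'(\sigma)$. In the strong case $\rho'=\iota'(\sigma)$ and $\rho=\iota(\rho')=\iota\iota'(\sigma)$.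

(c) We have $|\iota(\emptyset)|=0<|\rho0|\le n$, and $|\iota(\beta\sigma)|=n$ if and only if $|\sigma|=m$. At $\emptyset$ the string $\rho$ works, and at $\beta\sigma$ the string that works for $\lambda_\beta$ at $\sigma$.
\end{proof}

\subsection*{Bit-trees, systems and richness}
A \emph{bit-tree of height $n$} is a finite set $T\subseteq\omega$ with a rooted tree order $\sqsubseteq$, all of whose leaves have depth $n$, and with a bit attached to each node other than the root, such that each node is smaller than its children and, for siblings $p<q$, every element of $T_p=\{x\in T:x\sqsupseteq p\}$ is smaller than $q$. Thus the numerical order of $T$ is a depth-first order, $\mathrm{root}(T)=\min T$, and the intervals $[p,\max T_p]$ for distinct siblings $p$ are disjoint. Let $\mathrm{lv}(T)$ be the set of leaves and $s_T(v)$ the string of bits on the path from the root to $v$, so that $s_T(\mathrm{root}(T))=\emptyset$ and the depth of $v$ is $|v|=|s_T(v)|$. Let $x\wedge y$ be the last common ancestor of $x$ and $y$, their \emph{meet}. Then $s_T(x\wedge y)$ is a prefix of $s_T(x)\wedge s_T(y)$, and it can be a proper prefix because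 siblings may carry the same bit; see Figure~\ref{fig:tree}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.9,yscale=1.5,every node/.style={font=\small},
  zero/.style={circle,draw,inner sep=0pt,minimum size=6mm},
  one/.style={circle,draw,fill=black!20,inner sep=0pt,minimum size=6mm}]
\node[draw,minimum size=6mm] (n0) at (0,0) {0};
\foreach \x in {1,7} {\node[zero] (n\x) at (\x,1) {\x}; \draw (n0)--(n\x);}
\foreach \x in {4,10} {\node[one] (n\x) at (\x,1) {\x}; \draw (n0)--(n\x);}
\foreach \x/\y/\z in {2/1/00,5/4/10,8/7/00,11/10/10}
  {\node[zero,label=above:{$\z$}] (n\x) at (\x,2) {\x}; \draw (n\y)--(n\x);}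
\foreach \x/\y/\z in {3/1/01,6/4/11,9/7/01,12/10/11}
  {\node[one,label=above:{$\z$}] (n\x) at (\x,2) {\x}; \draw (n\y)--(n\x);}
\end{tikzpicture}
\caption{A bit-tree of height $2$ on the numbers $0,\dots,12$ with root $0$. Each node is drawn at the horizontal position given by its value; white circles carry bit $0$, gray circles bit $1$, and each leaf is labeled by the string of bits on its path. The pairs of leaves $(2,3)$ and $(2,9)$ have the same strings $00,01$, but the first pair meets at node $1$ and the second at the root.}
\label{fig:tree}
\end{figure}

\begin{lemma}[Convexity]\label{lem:convex}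
If $v,x\in T$, $y\in T_v$ and $v\le x\le y$, then $x\in T_v$.
\end{lemma}

\begin{proof}
Suppose not. If $x$ is a proper ancestor of $v$, then $x<v$. Otherwise there are distinct siblings $p\sqsubseteq x$ and $q\sqsubseteq v$. If $p<q$, then $x<q\le v$. If $q<p$, then $y\in T_q$ gives $y<p\le x$. Each case contradicts $v\le x\le y$.
\end{proof}

When we pass to a subtree, levels may be skipped, so the subtree has its own bits. These must be tied to the old ones, and an embedding of strings does this. A \emph{system in $T$} is a bit-tree $R\subseteq T$ whose tree order is the restriction of that of $T$, whose leaves are leaves of $T$, and for which there is an embedding $\iota:2^{\le\mathrm{height}(R)}\to2^{\le\mathrm{height}(T)}$ with $s_T(v)=\iota(s_R(v))$ for all $v\in R$. By Lemma~\ref{lem:emb}, a system in a system in $T$ is a system in $T$, and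
\begin{equation}\label{eq:cmp}
\mathrm{cmp}(s_R(x),s_R(y))=\mathrm{cmp}(s_T(x),s_T(y))\qquad(x,y\in\mathrm{lv}(R)).
\end{equation}
Two kinds of systems occur constantly. A \emph{cone} is $T_v$ with the bit of $v$ forgotten; here $\iota(\sigma)=s_T(v)\sigma$. A \emph{full subtree} is a subset of $T$ that contains the root, is closed under parents and has only leaves of $T$ as leaves, with the bits of $T$; here $\iota$ is the identity, and meets and depths are those of $T$.

For $\varphi:\omega\to\omega\setminus\{0\}$, a bit-tree is \emph{$\varphi$-rich} if each non-leaf $u$ has exactly $2\varphi(u)$ children, whose bits in increasing order are $0,1,0,1,\dots,0,1$. We note four facts.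
\begin{itemize}
\item Cones of a $\varphi$-rich tree are $\varphi$-rich.
\item In a $\varphi$-rich tree $T$ of height $n$, for every node $v$ and every $\tau\in2^{\le n}$ with $\tau\supseteq s_T(v)$ there is $x\in T_v$ with $s_T(x)=\tau$, since every non-leaf has children with both bits.
\item If $\varphi\le\psi$ pointwise, a $\psi$-rich tree has a $\varphi$-rich full subtree: starting from the root, keep the first $2\varphi(u)$ children of each kept node $u$. We call this \emph{trimming}.
\item For all $n$ and $u$ there is a $\varphi$-rich tree of height $n$ with root $u$. By induction on $n$: put $v_1=u+1$, take a $\varphi$-rich tree of height $n-1$ with root $v_1$, let $v_2$ be its maximum plus one, and continue up to $v_{2\varphi(u)}$.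
\end{itemize}

\subsection*{The Ramsey theorem and its smallest case}

\begin{proposition}\label{prop:ramsey}
For all $m\ge1$ and $k\ge2$ there is $N$ such that for every nondecreasing $\varphi\ge1$ there is a nondecreasing $\psi\ge1$ with the following property. For every $\psi$-rich bit-tree $T$ of height $N$ and every $f:[\mathrm{lv}(T)]^2\to k$ there are a $\varphi$-rich system $R$ in $T$ of height $m$ and $c_<,c_=,c_><k$ with
\[
f(x,y)=c_{\mathrm{cmp}(s_T(x),s_T(y))}\qquad\text{for all }x<y\text{ in }\mathrm{lv}(R).
\]
\end{proposition}

\begin{example}[The case $m=1$]\label{ex:m1}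
We must find $2\varphi(u)$ leaves above a node $u$ whose strings alternate between two strings $\xi_0<\xi_1$ and on which $f$ depends only on the comparison. Take $N$ with $2^N>k$, and let $\psi(u)$ be the least number such that every coloring of the pairs of a $\psi(u)$-element set with $k^{4^N}$ colors has a homogeneous subset of size $2\varphi(u)$. Let $T$ be $\psi$-rich of height $N$ with root $u$ and children $v_1<\dots<v_{2\psi(u)}$. Above the block $\{v_{2r-1},v_{2r}\}$, which has both bits, every string $\xi\in2^N$ is the string of some leaf $x_{r,\xi}$. Color $r<r'$ by the matrix $(f(x_{r,\xi},x_{r',\eta}))_{\xi,\eta\in2^N}$. There are homogeneous $r_1<\dots<r_{2\varphi(u)}$, with common matrix $G$. The diagonal of $G$ has more than $k$ entries, so there are $\xi_0<\xi_1$ with $G(\xi_0,\xi_0)=G(\xi_1,\xi_1)$. Let $R$ consist of $u$ and the leaves $x_{r_1,\xi_0},x_{r_2,\xi_1},x_{r_3,\xi_0},\dots$ with new bits $0,1,0,\dots$. It is a system through $\iota(\emptyset)=\emptyset$, $\iota(\beta)=\xi_\beta$, with $\rho=\xi_0\wedge\xi_1$. We took one leaf per block, so $f$ is given by $G$ on all pairs, and $c_<=G(\xi_0,\xi_1)$,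 $c_>=G(\xi_1,\xi_0)$, $c_==G(\xi_0,\xi_0)$ work.
\end{example}

The example has two steps. Ramsey's theorem spends \emph{branching} to make $f$ a function of the strings; a second argument, on strings alone, spends \emph{height} to make this function depend only on the comparison. The second step cannot be skipped: if $N=1$, $\varphi\ge2$ and $f(x,y)$ is the bit of $x$, then two leaves with bit $0$ and two leaves with bit $1$ give different values for $c_=$. Note also that $\xi_0$ and $\xi_1$ may begin with the same bit, so $\iota$ need not be strong. For $m\ge2$ the leaves of $R$ meet at different nodes, and both steps have to take the meet into account. Section~\ref{sec:tostrings} carries out the first step and Section~\ref{sec:strings} the second.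

\section{From bit-trees to strings}\label{sec:tostrings}

We begin with colorings of single leaves.

\begin{lemma}\label{lem:thin}
Let $T$ be $\psi$-rich of height $n$, let $\mathrm{lv}(T)$ be colored with at most $K\ge1$ colors, and let $\varphi\ge1$ satisfy $\varphi(w)K^{2^n}\le\psi(w)$ for all non-leaves $w$ of $T$. Then $T$ has a $\varphi$-rich full subtree in which the color of a leaf $y$ depends only on $s_T(y)$.
\end{lemma}

\begin{proof}
Induction on $n$; for $n=0$ take $T$. Let $n\ge1$, let $u$ be the root and $v_1<\dots<v_{2\psi(u)}$ its children. By induction, replace each cone $T_{v_j}$ by a $\varphi$-rich full subtree in which the color is a function $G_j:2^{n-1}\to K$ of the string in the cone. To each $r\le\psi(u)$ associate $(G_{2r-1},G_{2r})$, for which there are $K^{2^n}$ possibilities. As $\psi(u)\ge\varphi(u)K^{2^n}$, some $\varphi(u)$ values of $r$ have the same pair $(G^0,G^1)$. Keep exactly the children $v_{2r-1},v_{2r}$ for these $r$. Their bits alternate, and a kept leaf with string $\beta\eta$ has color $G^\beta(\eta)$.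
\end{proof}

\begin{proposition}\label{prop:tostrings}
For all $n\ge0$, $k\ge2$ and nondecreasing $\varphi\ge1$ there is a nondecreasing $\psi\ge\varphi$ such that for every $\psi$-rich bit-tree $T$ of height $n$ and every $f:[\mathrm{lv}(T)]^2\to k$ there are a $\varphi$-rich full subtree $T'$ and a function $g:2^n\times2^n\times n\to k$ with
\[
f(x,y)=g(s_T(x),s_T(y),|x\wedge y|)\qquad\text{for all }x<y\text{ in }\mathrm{lv}(T').
\]
\end{proposition}

The new point is the treatment of pairs $x<y$ above different children $v_i<v_j$ of the root. We want to apply Lemma~\ref{lem:thin} in each cone, coloring a leaf by its behavior toward the leaves of the other cones, and the number of colors must be small compared with the richness of the cone. Toward earlier leaves this is automatic: there are at most $v_j$ numbers below $v_j$, and the richness $\psi(w)$ at nodes $w\ge v_j$ may depend on $w$. This is why richness is a function of the node. Toward later leaves there is no such bound, as later cones are much larger. But once the first thinning is done, a later leaf matters only through its cone and its string, and the number of these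 is bounded in terms of $\psi(\mathrm{root}(T))$. So the order of the two thinnings is forced.

\begin{proof}
Induction on $n$; for $n=0$ take $\psi=\varphi$. Let $n\ge1$ and let $\chi$ be the function given for $n-1$, $k$, $\varphi$. Let $K_1$ be the number of pairs of functions $2^{n-1}\times2^{n-1}\times(n-1)\to k$ and $K_2$ the number of quadruples of functions $2^{n-1}\times2^{n-1}\to k$. Let $\nu(u)$ be the least number $\ge\varphi(u)$ such that whenever the elements of a linearly ordered set of size at least $\nu(u)$ are colored with $K_1$ colors and its pairs with $K_2$ colors, both colorings are constant on some subset of size $2\varphi(u)$. It exists by the finite Ramsey theorem: color a pair by its own color and the color of its smaller element, take a homogeneous set of size $2\varphi(u)+1$ and drop its maximum. As $\varphi$ is nondecreasing, so is $\nu$. Put $\psi(0)=\max(\nu(0),\chi(0))$ and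
\[
\psi(w)=\max\bigl(\nu(w),\ \chi(w)\,k^{(\psi(w-1)+w)4^n}\bigr)\qquad(w\ge1).
\]
Then $\psi\ge\nu\ge\varphi$. Also $\psi(1)\ge\max(\nu(1),\chi(1))\ge\psi(0)$, and if $\psi(w-1)\le\psi(w)$ then each term defining $\psi(w+1)$ dominates the corresponding term of $\psi(w)$; so $\psi$ is nondecreasing.

Let $T$ be $\psi$-rich of height $n$ with root $u$ and children $v_1<\dots<v_q$, where $q=2\psi(u)$, and let $f$ be given. For a leaf $y$ let $s'(y)\in2^{n-1}$ be $s_T(y)$ without its first bit, that is, the string of $y$ in the cone $T_{v_j}$ that contains it. Put $\chi'(w)=\chi(w)\,k^{q4^{n-1}}$.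

\emph{Step 1: toward earlier leaves.} For each $j$ let $P_j$ be the set of leaves of $T$ below $v_j$. It contains the leaves of all $T_{v_i}$ with $i<j$, and $|P_j|\le v_j$. Color $y\in\mathrm{lv}(T_{v_j})$ by $(f(x,y))_{x\in P_j}$, with at most $k^{v_j}$ colors. For a non-leaf $w$ of $T_{v_j}$ we have $u<v_j\le w$, so $q=2\psi(u)\le2\psi(w-1)$ and
\[
\chi'(w)\,(k^{v_j})^{2^{n-1}}=\chi(w)\,k^{q4^{n-1}+v_j2^{n-1}}\le\chi(w)\,k^{(\psi(w-1)+w)4^n}\le\psi(w).
\]
Lemma~\ref{lem:thin} gives a $\chi'$-rich full subtree $U_j$ of $T_{v_j}$ and $G_j:P_j\times2^{n-1}\to k$ with $f(x,y)=G_j(x,s'(y))$ for $x\in P_j$ and $y\in\mathrm{lv}(U_j)$.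

\emph{Step 2: toward later leaves.} For each $i$ color $x\in\mathrm{lv}(U_i)$ by $(G_j(x,\eta))_{j>i,\ \eta\in2^{n-1}}$, with at most $k^{q2^{n-1}}$ colors. Since $\chi(w)\,(k^{q2^{n-1}})^{2^{n-1}}=\chi'(w)$, Lemma~\ref{lem:thin} gives a $\chi$-rich full subtree $V_i$ of $U_i$ in which this color depends only on $s'(x)$. So there are functions $G_{ij}:2^{n-1}\times2^{n-1}\to k$ with $f(x,y)=G_{ij}(s'(x),s'(y))$ for $i<j$, $x\in\mathrm{lv}(V_i)$, $y\in\mathrm{lv}(V_j)$.

\emph{Step 3: inside the cones.} The induction hypothesis gives a $\varphi$-rich full subtree $W_i$ of $V_i$ and $g_i:2^{n-1}\times2^{n-1}\times(n-1)\to k$ with $f(x,y)=g_i(s'(x),s'(y),|x\wedge y|-1)$ for $x<y$ in $\mathrm{lv}(W_i)$.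

\emph{Step 4: at the root.} It remains to make $g_i$ and $G_{ij}$ depend only on the bits of $v_i$ and $v_j$, while keeping children with alternating bits. As in Example~\ref{ex:m1} we use blocks $B_r=\{2r-1,2r\}$, $1\le r\le\psi(u)$; the child $v_{2r-1+\beta}$ has bit $\beta$. Color $r$ by $(g_{2r-1},g_{2r})$, and color $r<r'$ by the quadruple $(G_{2r-1+\beta,\,2r'-1+\beta'})_{\beta,\beta'<2}$. As $\psi(u)\ge\nu(u)$, there are $r_1<\dots<r_{2\varphi(u)}$ on which these are constant, with values $(g^0,g^1)$ and $(G^{\beta\beta'})_{\beta,\beta'<2}$. From $B_{r_1},B_{r_2},B_{r_3},\dots$ choose the index whose child has bit $0,1,0,\dots$, and let $T'$ consist of $u$ and the trees $W_i$ for the chosen $i$. Then $T'$ is a $\varphi$-rich full subtree. Define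
\[
g(\beta\xi,\beta'\eta,0)=G^{\beta\beta'}(\xi,\eta),\qquad g(\beta\xi,\beta'\eta,t+1)=g^\beta(\xi,\eta,t).
\]
Let $x<y$ be leaves of $T'$. If $|x\wedge y|=0$, then $x\in W_i$ and $y\in W_j$ with $i<j$ in different blocks, and $f(x,y)=G_{ij}(s'(x),s'(y))$ with $G_{ij}=G^{\beta\beta'}$ for the bits $\beta,\beta'$ of $v_i,v_j$, which are the first bits of $s_T(x),s_T(y)$. Otherwise $x,y$ lie in one $W_i$, and $g_i=g^\beta$ for the bit $\beta$ of $v_i$. In both cases $f(x,y)=g(s_T(x),s_T(y),|x\wedge y|)$.
\end{proof}

\section{Colorings of strings}\label{sec:strings}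

After Proposition~\ref{prop:tostrings}, the color of $x<y$ is determined by the strings $\xi,\eta$ of $x,y$ and the string $\tau$ of their meet. Here $\tau$ is any common prefix of $\xi$ and $\eta$ of length less than the height, and $\xi$ may be smaller than, equal to or larger than $\eta$. The goal is the following statement.

\begin{proposition}\label{prop:strings}
For all $m,k\ge1$ there is $N$ such that for every family of functions
\[
g_\tau:\{(\xi,\eta)\in2^N\times2^N:\tau\subseteq\xi,\ \tau\subseteq\eta\}\to k\qquad(\tau\in2^{<N})
\]
there are an embedding $\iota:2^{\le m}\to2^{\le N}$ and $c_<,c_=,c_><k$ with $g_{\iota(\sigma)}(\iota(\xi),\iota(\eta))=c_{\mathrm{cmp}(\xi,\eta)}$ whenever $\sigma\in2^{<m}$, $\xi,\eta\in2^m$ and $\sigma\subseteq\xi,\eta$.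
\end{proposition}

For $m,k\ge2$ the embedding cannot be required to be strong. Let $g_\tau(\xi,\eta)$ be $1$ if $\xi\wedge\eta=\tau$ and $0$ otherwise. If $\iota$ is strong, then $g_{\iota(\emptyset)}(\iota(0^m),\iota(10^{m-1}))=1$ while $g_{\iota(\emptyset)}(\iota(0^m),\iota(010^{m-2}))=0$, although the comparison is $<$ in both cases.

We need three partition lemmas: for leaves, for non-leaves, and for pairs of leaves.

\begin{lemma}\label{lem:leaves}
If the leaves of $2^{\le\kappa m}$ are colored with $\kappa\ge1$ colors, there is an embedding of height $m$ that maps all leaves to leaves of one color.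
\end{lemma}

\begin{proof}
Induction on $\kappa$; for $\kappa=1$ take the identity. Let $\kappa\ge2$. If every string of length $m$ extends to a leaf of the last color, let $\iota(\sigma)=\sigma$ for $|\sigma|<m$ and let $\iota(\sigma)$ be such a leaf for $|\sigma|=m$. Otherwise the leaves above some $\tau\in2^m$ use only the other $\kappa-1$ colors, and we apply the induction hypothesis in the cone of $\tau$, which has height $(\kappa-1)m$.
\end{proof}

\begin{lemma}\label{lem:inner}
If the non-leaves of $2^{\le\kappa m}$ are colored with $\kappa\ge1$ colors, there is a strong embedding of height $m$ that maps all non-leaves to non-leaves of one color.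
\end{lemma}

\begin{proof}
We prove more: if $n=m_1+\dots+m_\kappa$ and the non-leaves of $2^{\le n}$ are colored with $1,\dots,\kappa$, then for some $i$ there is a strong embedding of height $m_i$ that maps all non-leaves to strings of color $i$. Induction on $n$. If some $m_i$ is $0$, map $\emptyset$ to a leaf; the condition is vacuous. Otherwise $n\ge1$. Let $i$ be the color of $\emptyset$, and apply the induction hypothesis in the cones of $0$ and $1$, of height $n-1$, with $m_i$ replaced by $m_i-1$. If one of the cones yields a color $j\ne i$ and height $m_j$, we are done. Otherwise both yield color $i$ and height $m_i-1$, and Lemma~\ref{lem:emb}(c) with $\rho=\emptyset$ joins them to a strong embedding of height $m_i$ with $\iota(\emptyset)=\emptyset$, which has color $i$.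
\end{proof}

\begin{lemma}\label{lem:pairs}
For all $m\ge0$ and $\kappa\ge1$ there is $Q(m,\kappa)$ such that for every coloring $h$ of the pairs $\xi<\eta$ of leaves of $2^{\le Q(m,\kappa)}$ with $\kappa$ colors there is an embedding $\iota$ of height $m$ for which $h(\iota(\xi),\iota(\eta))$ is the same for all leaves $\xi<\eta$ of $2^{\le m}$.
\end{lemma}

\begin{proof}
Fix $\kappa$. We first find numbers $Q_r$ such that for every $h$ on $2^{\le Q_r}$ there is an embedding $\iota$ of height $r$ for which $h(\iota(\xi),\iota(\eta))$ depends only on $\xi\wedge\eta$. Let $Q_0=0$. Given $Q_r$, put $a=\kappa Q_r$, $b=\kappa^{2^a}Q_r\ge a$ and $Q_{r+1}=b+1$. To make $h$ constant on pairs with one leaf above $0$ and one above $1$, we fix a small cone on the left and homogenize the right side against all its leaves. Let $A$ be the set of the $2^a$ leaves in the cone of $0^{1+b-a}$, which has height $a$. Color each leaf $\eta\supseteq1$ by $(h(\xi,\eta))_{\xi\in A}$, with at most $\kappa^{2^a}$ colors. The cone of $1$ has height $b$, so Lemma~\ref{lem:leaves} gives an embedding $\lambda_1$ of height $Q_r$ into this cone and $h':A\to\kappa$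 with $h(\xi,\lambda_1(\eta))=h'(\xi)$ for all $\xi\in A$ and $\eta\in2^{Q_r}$. By Lemma~\ref{lem:leaves} again there is an embedding $\lambda_0$ of height $Q_r$ into the cone of $0^{1+b-a}$ such that $h'$ has a constant value $j$ on the images of leaves. For $\beta<2$ apply the choice of $Q_r$ to $(\xi,\eta)\mapsto h(\lambda_\beta(\xi),\lambda_\beta(\eta))$ to get $\iota_\beta$ of height $r$. As $\lambda_\beta\iota_\beta(\emptyset)\supseteq\beta$, Lemma~\ref{lem:emb}(c) shows that $\iota(\emptyset)=\emptyset$, $\iota(\beta\sigma)=\lambda_\beta\iota_\beta(\sigma)$ is an embedding of height $r+1$. For leaves $\xi<\eta$ with $\xi\wedge\eta=\emptyset$ the value of $h$ on the images is $j$, and for $\xi\wedge\eta=\beta\sigma$ it depends only on $\beta$ and $\sigma$ by the choice of $\iota_\beta$.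

Let $Q(m,\kappa)=Q_{\kappa m}$. Given $h$, take $\iota$ of height $\kappa m$ as above, and color each non-leaf $\sigma$ of $2^{\le\kappa m}$ by the value of $h(\iota(\xi),\iota(\eta))$ for leaves $\xi<\eta$ with $\xi\wedge\eta=\sigma$. Lemma~\ref{lem:inner} gives a strong embedding $\iota'$ of height $m$ mapping non-leaves to strings of one color $j$. For leaves $\xi<\eta$ of $2^{\le m}$ we have $\iota'(\xi)\wedge\iota'(\eta)=\iota'(\xi\wedge\eta)$, because $\iota'$ is strong, so $h(\iota\iota'(\xi),\iota\iota'(\eta))=j$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:strings}]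
Fix $k$. We first prove, by induction on $m\ge0$ and for some $N=N_m$, the weaker statement in which the triple $c=c(\sigma)$ may depend on $\sigma\in2^{<m}$. Let $N_0=0$; the only map $2^{\le0}\to2^{\le0}$ is an embedding and there is nothing to check. Put $N_{m+1}=k\cdot Q(N_m+1,k^2)$ and let $(g_\tau)$ be a family on height $N_{m+1}$.

We treat $g_\emptyset$ first. Apply Lemma~\ref{lem:leaves} to the coloring $\xi\mapsto g_\emptyset(\xi,\xi)$ to get an embedding $\mu_1$ of height $Q(N_m+1,k^2)$. Then apply Lemma~\ref{lem:pairs} to the coloring of $\xi<\eta$ by the pair $\bigl(g_\emptyset(\mu_1(\xi),\mu_1(\eta)),\,g_\emptyset(\mu_1(\eta),\mu_1(\xi))\bigr)$ to get $\mu_2$ of height $N_m+1$. For $\mu=\mu_1\mu_2$ there is a triple $c(\emptyset)$ with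
\begin{equation}\label{eq:mu}
g_\emptyset(\mu(\xi'),\mu(\eta'))=c(\emptyset)_{\mathrm{cmp}(\xi',\eta')}\qquad(\xi',\eta'\in2^{N_m+1}).
\end{equation}
We have controlled $g_\emptyset$, not $g_{\mu(\emptyset)}$, so the embedding we build must send $\emptyset$ to $\emptyset$ and let the two branches split only above $\mu(\emptyset)$. This is where embeddings that are not strong are needed.

For $\beta<2$ apply the induction hypothesis to the family
\[
g^\beta_\tau(\xi,\eta)=g_{\mu(\beta\tau)}(\mu(\beta\xi),\mu(\beta\eta))\qquad(\tau\in2^{<N_m},\ \xi,\eta\in2^{N_m},\ \tau\subseteq\xi,\eta),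
\]
which is well defined because $\mu(\beta\tau)$ is a non-leaf prefix of the leaves $\mu(\beta\xi),\mu(\beta\eta)$. We get $\iota_\beta:2^{\le m}\to2^{\le N_m}$ and triples $c_\beta(\sigma)$. Let $\lambda_\beta(\sigma)=\mu(\beta\,\iota_\beta(\sigma))$, a composition of three embeddings. Take $\rho$ with $\mu(0)\supseteq\rho0$ and $\mu(1)\supseteq\rho1$. Then $\lambda_\beta(\emptyset)\supseteq\mu(\beta)\supseteq\rho\beta$, so $\iota(\emptyset)=\emptyset$, $\iota(\beta\sigma)=\lambda_\beta(\sigma)$ is an embedding of height $m+1$ by Lemma~\ref{lem:emb}(c). For $\xi,\eta\in2^{m+1}$ we have $\iota(\xi)=\mu(\xi')$ and $\iota(\eta)=\mu(\eta')$ with leaves $\xi',\eta'$, and $\mathrm{cmp}(\xi',\eta')=\mathrm{cmp}(\iota(\xi),\iota(\eta))=\mathrm{cmp}(\xi,\eta)$ since $\mu$ and $\iota$ preserve $\mathrm{cmp}$. So \eqref{eq:mu} gives $g_{\iota(\emptyset)}(\iota(\xi),\iota(\eta))=c(\emptyset)_{\mathrm{cmp}(\xi,\eta)}$. For $\sigma\in2^{<m}$ and $\xi,\eta\in2^m$ extending $\sigma$,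
\[
g_{\iota(\beta\sigma)}(\iota(\beta\xi),\iota(\beta\eta))=g^\beta_{\iota_\beta(\sigma)}(\iota_\beta(\xi),\iota_\beta(\eta))=c_\beta(\sigma)_{\mathrm{cmp}(\xi,\eta)},
\]
so $c(\beta\sigma)=c_\beta(\sigma)$ works. This completes the induction.

Now let $N=N_{k^3m}$. Given $(g_\tau)$, take $\iota$ of height $k^3m$ and triples $c(\sigma)\in k^3$. Lemma~\ref{lem:inner}, applied to $\sigma\mapsto c(\sigma)$, gives an embedding $\iota'$ of height $m$ and a triple $c$ with $c(\iota'(\sigma))=c$ for all $\sigma\in2^{<m}$. If $\sigma\subseteq\xi,\eta\in2^m$, then $\iota'(\sigma)$ is a non-leaf prefix of the leaves $\iota'(\xi),\iota'(\eta)$, so $g_{\iota\iota'(\sigma)}(\iota\iota'(\xi),\iota\iota'(\eta))=c_{\mathrm{cmp}(\iota'(\xi),\iota'(\eta))}=c_{\mathrm{cmp}(\xi,\eta)}$.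
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ramsey}]
Let $N$ be given by Proposition~\ref{prop:strings} for $m,k$, and let $\psi$ be given by Proposition~\ref{prop:tostrings} for $N$, $k$ and $2\varphi$. Let $T$ and $f$ be given, write $s=s_T$, and take the $2\varphi$-rich full subtree $T'$ and the function $g$. Put $g_\tau(\xi,\eta)=g(\xi,\eta,|\tau|)$ for $\tau\in2^{<N}$ and $\xi,\eta\in2^N$ extending $\tau$. Then
\begin{equation}\label{eq:gtau}
f(x,y)=g_{s(x\wedge y)}(s(x),s(y))\qquad\text{for leaves }x<y\text{ of }T'.
\end{equation}
Let $\iota$ and $c$ be given by Proposition~\ref{prop:strings}. We lift $\iota$ to a system $R$. To use \eqref{eq:gtau}, two leaves of $R$ must meet in $T$ at a node of $R$, so different $R$-children of a node $u$ have to lie above different $T$-children of $u$. As $\iota(\sigma0)$ and $\iota(\sigma1)$ may continue $\iota(\sigma)$ by the same bit, we need a $T$-child of either bit for each $R$-child; this is the reason for $2\varphi$.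

Let the root of $R$ be a node of $T'$ with string $\iota(\emptyset)$. Suppose that $u\in T'$ has been put into $R$ with $R$-string $\sigma\in2^{<m}$ and $s(u)=\iota(\sigma)$. Then $|\iota(\sigma)|<N$, so $u$ has $T'$-children $v_1<\dots<v_{4\varphi(u)}$ with alternating bits. For $1\le q\le2\varphi(u)$ let $\beta_q$ be $0$ for odd $q$ and $1$ for even $q$. The string $\iota(\sigma\beta_q)$ properly extends $\iota(\sigma)$. Let $w_q$ be the element of $\{v_{2q-1},v_{2q}\}$ whose bit is the bit of $\iota(\sigma\beta_q)$ that follows $\iota(\sigma)$, so that $s(w_q)\subseteq\iota(\sigma\beta_q)$. Let the $q$-th $R$-child of $u$ be a node $p_q\in T'$ with $p_q\sqsupseteq w_q$ and $s(p_q)=\iota(\sigma\beta_q)$, and give it the $R$-bit $\beta_q$.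

Nodes with $R$-string of length $m$ have $T$-string of length $N$, so they are leaves of $T$. An $R$-descendant is a $T$-descendant. Two nodes incomparable in $R$ lie above distinct $R$-siblings $p_q,p_{q'}$, hence above the distinct $T$-siblings $w_q,w_{q'}$; so they are incomparable in $T$, and their meet in $T$ is the common parent $u$, which is their meet in $R$. For $q<q'$ we have $R_{p_q}\subseteq T_{w_q}$, and every element of $T_{w_q}$ is smaller than $w_{q'}\le p_{q'}$. Hence $R$ is a $\varphi$-rich bit-tree of height $m$ and a system in $T$ through $\iota$. For leaves $x<y$ of $R$ with meet $u$, put $\sigma=s_R(u)$, $\xi=s_R(x)$, $\eta=s_R(y)$. By \eqref{eq:gtau} and \eqref{eq:cmp},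
\[
f(x,y)=g_{\iota(\sigma)}(\iota(\xi),\iota(\eta))=c_{\mathrm{cmp}(\xi,\eta)}=c_{\mathrm{cmp}(s(x),s(y))}.\qedhere
\]
\end{proof}

\section{Large trees and the construction of the cut}\label{sec:cut}

We need a tree in $\mathcal M$ in which the tasks of Section~\ref{sec:trees} can be performed $\omega$ times. We define what it means that they can be performed $n$ times, show that this is possible for every $n\in\omega$, and take $n$ nonstandard.

\begin{definition}\label{def:large}
Every bit-tree is \emph{$0$-large}. A bit-tree $R$ is \emph{$(n+1)$-large} if:
\begin{enumerate}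
\item[(a)] for every $f:[\mathrm{lv}(R)]^2\to n+2$ there are an $n$-large system $R'$ in $R$ and $c_<,c_=,c_><n+2$ with $f(x,y)=c_{\mathrm{cmp}(s_R(x),s_R(y))}$ for all $x<y$ in $\mathrm{lv}(R')$;
\item[(b)] for every $H\subseteq[0,\max R]$ with $|H|\le\mathrm{root}(R)+1$ there is an $n$-large system $R'$ in $R$ with $H\cap[\mathrm{root}(R'),\max R']=\emptyset$;
\item[(c)] for each bit $\beta$ there is an $n$-large system $R'$ in $R$ such that $s_R(\mathrm{root}(R'))$ begins with $\beta$ and $\mathrm{root}(R')>\min\mathrm{lv}(R)$.
\end{enumerate}
\end{definition}

The last inequality in (c) will put leaves into the cut. By (c), an $(n+1)$-large tree has height at least $1$. For a given $R$ there are finitely many $f$, $c$, $H$ and systems $R'$, and they can be listed effectively. So the relation ``$R$ is $n$-large'' is computable, hence definable in arithmetic, and the equivalence in Definition~\ref{def:large} is a true arithmetical sentence.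

\begin{lemma}\label{lem:large}
For every $n\in\omega$ there is an $n$-large bit-tree $T$ with $2^{\mathrm{height}(T)}\le\mathrm{root}(T)$.
\end{lemma}

\begin{proof}
We find $m_n\ge1$ and nondecreasing $\varphi_n\ge1$ such that every $\varphi_n$-rich bit-tree of height $m_n$ is $n$-large. The height $m_n$ does not depend on the root, so we may then take such a tree with root $2^{m_n}$. Let $m_0=1$ and $\varphi_0=1$. Given $m_n,\varphi_n$, let $N$ and $\psi$ be given by Proposition~\ref{prop:ramsey} for $m_n$, $k=n+2$ and $\varphi_n$. Put
\[
m_{n+1}=\max(N,m_n+1),\qquad\varphi_{n+1}(u)=\max(\psi(u),\varphi_n(u),u+2).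
\]
Let $R$ be $\varphi_{n+1}$-rich of height $m_{n+1}$ with root $u$. For each child $v$ of $u$, the cone $R_v$ has height at least $m_n$; take in it a cone of height $m_n$ and trim it to a $\varphi_n$-rich tree $R^v$. This is an $n$-large system in $R$ with $R^v\subseteq R_v$.

(a) Take a cone of $R$ of height $N$, trim it to a $\psi$-rich tree $T$, and apply Proposition~\ref{prop:ramsey} to $T$ and the restriction of $f$. The resulting $R'$ is $\varphi_n$-rich of height $m_n$, hence $n$-large, and it is a system in $R$. By \eqref{eq:cmp}, comparisons of leaves computed in $T$ and in $R$ agree.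

(b) The root has at least $2(u+2)>u+1\ge|H|$ children $v$, and the intervals $[v,\max R_v]$ are disjoint. So one of them misses $H$, and $R'=R^v$ works.

(c) The root has at least four children $v_1<v_2<v_3<v_4<\cdots$. Let $v=v_{3+\beta}$, which has bit $\beta$, and $R'=R^v$. Then $s_R(\mathrm{root}(R'))\supseteq s_R(v)=\beta$, and $\mathrm{root}(R')\ge v>\max R_{v_1}\ge\min\mathrm{lv}(R)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:model}]
Let $\mathcal M$ be as in Section~\ref{sec:cuts}. Lemmas~\ref{lem:emb}, \ref{lem:convex} and~\ref{lem:large}, the facts about systems and the equivalence in Definition~\ref{def:large} are arithmetical sentences true in $\omega$, so they hold in $\mathcal M$. Fix a nonstandard $\zeta\in\mathcal M$ and, in $\mathcal M$, a $\zeta$-large bit-tree $T$ of height $N$ with $e:=2^N\le\mathrm{root}(T)$. For $i<e$ let $\bar\imath\in2^N$ be the binary expansion of $i$ with $N$ digits. Let $D^*=\mathrm{lv}(T)$, and for $x\in D^*$ let $d^*(x)$ be the $i<e$ with $\bar\imath=s_T(x)$. The numerical order of $e$ corresponds to the lexicographic order of $2^N$, so by \eqref{eq:cmp}, for every system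 $R$ in $T$,
\begin{equation}\label{eq:dstar}
\mathrm{cmp}(s_R(x),s_R(y))=\mathrm{cmp}(d^*(x),d^*(y))\qquad(x,y\in\mathrm{lv}(R)).
\end{equation}

\emph{The construction.} A \emph{task} is a coded $f:[D^*]^2\to k$ with $k\ge1$ standard, or a coded $h:[0,b]\to\mathcal M$ with $b\in\mathcal M$, or an element $i<e$. As $\mathcal M$ is countable, we can list the tasks in order type $\omega$ so that each occurs infinitely often. We define $R_0=T$ and, for $n\in\omega$, a system $R_{n+1}$ in $R_n$, so that $R_n$ is $(\zeta-n)$-large in $\mathcal M$. Each $R_n$ is then a system in $T$. At stage $n$ the tree $R_n$ is $((\zeta-n-1)+1)$-large, and we treat the $n$-th task.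
\begin{itemize}
\item \emph{Task $f$.} Since $k$ is standard, $k\le\zeta-n+1$. Apply (a) to the restriction of $f$ to $[\mathrm{lv}(R_n)]^2$. By \eqref{eq:dstar}, $f(x,y)=c_{\mathrm{cmp}(d^*(x),d^*(y))}$ for all $x<y$ in $\mathrm{lv}(R_{n+1})$.
\item \emph{Task $h$.} If $b\le\mathrm{root}(R_n)$, apply (b) to $H=h[[0,b]]\cap[0,\max R_n]$, which has at most $b+1$ elements. As $\max R_{n+1}\le\max R_n$, no value of $h$ lies in $[\mathrm{root}(R_{n+1}),\max R_{n+1}]$. If $b>\mathrm{root}(R_n)$, apply (c) with $\beta=0$.
\item \emph{Task $i$.} Let $\iota$ witness that $R_n$ is a system in $T$. The height of $R_n$ is at least $1$, and $\iota(0),\iota(1)$ are incompatible, so for some $\beta$ the string $\iota(\beta)$ is not a prefix of $\bar\imath$. Apply (c) with this $\beta$. For $r=\mathrm{root}(R_{n+1})$ we get $s_T(r)=\iota(s_{R_n}(r))\supseteq\iota(\beta)$, so $s_T(r)$ is not a prefix of $\bar\imath$.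
\end{itemize}
Write $r_n=\mathrm{root}(R_n)$. Let $I=\{x\in\mathcal M:x\le r_n\text{ for some }n\in\omega\}$ and $\mathcal S=\mathrm{Cod}(I)$.

\emph{$I$ is a cut, $e\in I$, and $x<\max R_n$ for all $x\in I$ and $n\in\omega$.} Since $r_{n+1}\in R_n$, we have $r_n\le r_{n+1}$. At each of the infinitely many stages that use (c), $r_{n+1}>\min\mathrm{lv}(R_n)\ge r_n$. So $I$ has no maximum and is closed under successor. If $x\in I$, then $x<r_m$ for some $m\ge n$, and $r_m\in R_n$ gives $x<\max R_n$. In particular $I$ is proper. Finally $e\le r_0$.

\emph{$\mathrm{lv}(R_n)\cap I$ is unbounded in $I$ for each $n$.} Let $x\in I$ and choose a stage $m\ge n$ that uses (c) and has $x\le r_m$. Then $y=\min\mathrm{lv}(R_m)$ is a leaf of $R_n$ with $x\le r_m\le y<r_{m+1}$, so $y\in I$.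

\emph{$I$ is semiregular.} Let $b\in I$ and let $h:[0,b]\to\mathcal M$ be coded. As $h$ occurs infinitely often, it is treated at a stage $n$ with $b\le r_n$. If $h(j)\in I$, then $h(j)<\max R_{n+1}$ and $h(j)\notin[r_{n+1},\max R_{n+1}]$, so $h(j)<r_{n+1}\in I$.

By Lemma~\ref{lem:semiregular}, $(I,\mathcal S)$ is a countable model of $\mathsf{WKL}_0$. Let $D=D^*\cap I=\mathrm{lv}(R_0)\cap I$, an infinite set in $\mathcal S$, and let $d$ be the restriction of $d^*$ to $D$. Because $e\in I$, a pair $\langle x,d^*(x)\rangle$ is in $I$ exactly when $x\in I$. So $d$ is the trace on $I$ of the graph of $d^*$, and $d\in\mathcal S$.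

\emph{Clause (i).} Let $i<e$, let $n$ be a stage that treats $i$, and let $r=r_{n+1}\in I$. Let $x\in D$ with $x\ge r$. Then $r\le x\le\max R_{n+1}$, and $\max R_{n+1}\in T_r$ because the tree order of $R_{n+1}$ is that of $T$. The leaf $x$ need not belong to $R_{n+1}$, but $x\in T_r$ by Lemma~\ref{lem:convex}. Thus $s_T(x)\supseteq s_T(r)$, which is not a prefix of $\bar\imath$, so $d(x)\ne i$. The class of $i$ is bounded by $r$. By Lemma~\ref{lem:hirst}(a), $\mathsf B\Sigma^0_2$ fails in $(I,\mathcal S)$.

\emph{Clause (ii).} Let $f:[I]^2\to k$ be in $\mathcal S$ with $k$ standard, and let $A$ be a coded set such that $A\cap I$ is the graph $\{\langle x,y,f(x,y)\rangle:x<y\text{ in }I\}$. For $x<y$ in $D^*$ let $f^*(x,y)$ be the least $v<k$ with $\langle x,y,v\rangle\in A$, or $0$ if there is none. Then $f^*$ is a task, and it agrees with $f$ on $[D]^2$ because $\langle x,y,v\rangle\in I$ for $x,y\in I$ and $v<k$. Let $n$ be a stage that treats $f^*$, with triple $c$, and let $X=\mathrm{lv}(R_{n+1})\cap I$. Then $X\in\mathcal S$ is an infinite subset of $D$, and $f(x,y)=c_{\mathrm{cmp}(d(x),d(y))}$ for all $x<y$ in $X$. If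 a comparison $t$ occurs for some $x<y$ in $X$, then $c_t<k$ since it is a value of $f$; for the other $t$, replace $c_t$ by $0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LP}
Quentin Le Hou\'erou and Ludovic Patey,
\emph{The reverse mathematics of bounded Ramsey's theorem for pairs},
arXiv:2509.03688 (2025).

\end{thebibliography}
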